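\title{Monotonicity of $h$-vectors under homology subdivisions}

\begin{abstract}
We prove that $h(\Delta')\ge h(\Delta)$ coordinatewise for every Buchsbaum simplicial complex $\Delta$, in particular for every Cohen--Macaulay complex, and every homology subdivision $\Delta'$ of $\Delta$, quasigeometric or not. The inequality follows from a comparison theorem for simplicial maps between Buchsbaum complexes that are surjective on top-dimensional local homology. The proof describes linear functionals on the Artinian reduction of a face ring as sums of residues over the facets of a chain, lifts the chains along a simplicial map, and controls the facets that the map collapses by a one-parameter degeneration of the system of parameters.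
\end{abstract}

\section{Introduction}\label{sec:intro}

\subsection{Complexes, $h$-vectors and subdivisions}

All simplicial complexes are finite, and the empty set $\varnothing$ is a face of each of them. We fix a field $k$, over which homology is taken unless another field is named. For a $(d-1)$-dimensional complex $\Delta$ let $f_i(\Delta)$ be the number of $i$-dimensional faces, so that $f_{-1}(\Delta)=1$. The \emph{$h$-vector} $h(\Delta)=(h_0(\Delta),\dots,h_d(\Delta))$ is defined by
\[
h(\Delta,x)=\sum_{i=0}^d h_i(\Delta)x^i=\sum_{i=0}^d f_{i-1}(\Delta)\,x^i(1-x)^{d-i}.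
\]
Comparing coefficients, and setting $x=1$, we find
\begin{equation}\label{eq:hbasic}
h_0=1,\qquad h_1=f_0-d,\qquad h_d=(-1)^{d-1}\tilde\chi,\qquad h_0+\dots+h_d=f_{d-1},
\end{equation}
where $\tilde\chi=\sum_{j\ge-1}(-1)^jf_j$ is the reduced Euler characteristic. The full simplex on $d$ vertices has $h(x)=(x+(1-x))^d=1$, so the $h$-vector measures the excess of a complex over a single simplex. The boundary of the simplex on $n$ vertices has $h(x)=(1-x^n)/(1-x)=1+x+\dots+x^{n-1}$. Since $h(\Delta,x)=(1-x)^d\sum_{F\in\Delta}\bigl(x/(1-x)\bigr)^{|F|}$, the $h$-polynomial is multiplicative on joins.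

The \emph{link} of a face $F$ is $\operatorname{link}_\Delta F=\{H\in\Delta: H\cap F=\varnothing,\ H\cup F\in\Delta\}$. The complex $\Delta$ is \emph{Cohen--Macaulay} over $k$ if $\tilde H_i(\operatorname{link}_\Delta F)=0$ for every face $F$, including $F=\varnothing$, and every $i<\dim\operatorname{link}_\Delta F$. It is \emph{Buchsbaum} over $k$ if it is pure and this condition holds for every nonempty face $F$. Cohen--Macaulay complexes are pure (Lemma~\ref{lem:pure}), hence Buchsbaum. A Buchsbaum complex satisfies the same local conditions but may have arbitrary reduced homology below the top dimension.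

A \emph{homology sphere} of dimension $d-1$ is a $(d-1)$-dimensional complex $S$ such that for every face $F$, including $\varnothing$, the group $\tilde H_i(\operatorname{link}_SF)$ is $0$ for $i<\dim\operatorname{link}_SF$ and is isomorphic to $k$ for $i=\dim\operatorname{link}_SF$. A \emph{homology ball} of dimension $d-1\ge0$ is a $(d-1)$-dimensional Cohen--Macaulay complex $B$ with $\tilde H_i(B)=0$ for all $i$, such that $\tilde H_{d-1-|F|}(\operatorname{link}_BF)$ is $0$ or $k$ for every nonempty face $F$, and such that the \emph{boundary} $\partial B$, which consists of $\varnothing$ and the nonempty faces $F$ for which this group is $0$, is a $(d-2)$-dimensional homology sphere. The nonempty faces of $B$ that are not in $\partial B$ are the \emph{interior} faces.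

\begin{definition}\label{def:subdiv}
A \emph{homology subdivision} of a complex $\Delta$ is a complex $\Delta'$ with a map $\sigma:\Delta'\to\Delta$ such that $\sigma(\varnothing)=\varnothing$ and, for every nonempty face $F\in\Delta$,
\begin{enumerate}
\item[(a)] $\Delta'_F:=\sigma^{-1}(2^F)$ is a subcomplex of $\Delta'$ and a homology ball of dimension $\dim F$;
\item[(b)] $\sigma^{-1}(F)$ is the set of interior faces of $\Delta'_F$.
\end{enumerate}
The face $\sigma(E)$ is the \emph{carrier} of $E$. The subdivision is \emph{quasigeometric} if there are no faces $E\in\Delta'$ and $F\in\Delta$ with $\dim F<\dim E$ such that $F$ contains the carrier of every vertex of $E$.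
\end{definition}

We always assume $d\ge1$: for $\Delta=\{\varnothing\}$ conditions (a) and (b) are vacuous and say nothing about $\Delta'$.

In a geometric subdivision every face of $\Delta'$ is an affine simplex inside a face of $\Delta$. If its vertices lie in $F$, the whole simplex lies in $F$ and has dimension at most $\dim F$, so geometric subdivisions are quasigeometric. A homology subdivision only asks that each face of $\Delta$ be replaced by a ball, compatibly with boundaries, and the ball may bulge.

\begin{example}\label{ex:bulge}
Let $d\ge3$, let $R=\{1,\dots,d-1\}$, and let $\Delta$ be the simplex on $R\cup\{d\}$. Let $\Delta'$ have the two facets $R\cup\{d\}$ and $R\cup\{u\}$. Define $\sigma(E)=R\cup\{d\}$ if $E\supseteq R$; for $E\not\supseteq R$ put $\sigma(E)=R$ if $u\in E$ and $\sigma(E)=E$ otherwise. Then $\Delta'$ is the join of the simplex $R$ with two points, a ball whose interior faces are those containing $R$; the complex $\Delta'_R$ is the cone with apex $u$ over the boundary of $R$, a ball whose interior faces are those containing $u$; and $\Delta'_F=2^F$ for $F\not\supseteq R$.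 This is a homology subdivision. It is not quasigeometric, because the $d$ vertices of the facet $R\cup\{u\}$ have carriers inside $R$, which has $d-1$ vertices. Figure~\ref{fig:bulge} shows the case $d=3$. By multiplicativity, $h(\Delta',x)=1+x$ and $h(\Delta'_R,x)=1+x+\dots+x^{d-2}$.
\end{example}

\begin{figure}[ht]
\centering
\begin{tikzpicture}[scale=1.15]
\fill[gray!15] (0,0)--(2,0)--(1,1.6)--(1,1.6)--cycle;
\fill[gray!15] (0,0)--(2,0)--(1,-0.9)--cycle;
\draw (0,0)--(1,1.6)--(2,0)--cycle;
\draw[very thick] (0,0)--(1,-0.9)--(2,0);
\node[left] at (0,0) {$1$}; \node[right] at (2,0) {$2$};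
\node[above] at (1,1.6) {$3$}; \node[below] at (1,-0.9) {$u$};
\node at (-0.4,1.2) {$\Delta'$};
\draw[->] (2.8,0.5)--(3.9,0.5) node[midway,above] {$\sigma$};
\fill[gray!15] (4.6,0)--(6.6,0)--(5.6,1.6)--cycle;
\draw (4.6,0)--(5.6,1.6)--(6.6,0);
\draw[very thick] (4.6,0)--(6.6,0);
\node[left] at (4.6,0) {$1$}; \node[right] at (6.6,0) {$2$};
\node[above] at (5.6,1.6) {$3$};
\node at (7,1.2) {$\Delta$};
\end{tikzpicture}
\caption{A homology subdivision $\Delta'$ of the triangle $\Delta=123$ that is not quasigeometric. The thick path $1,u,2$ subdivides the edge $12$ of $\Delta$, and the edge $12$ of $\Delta'$ is interior, with carrier $123$. The three vertices of the triangle $12u$ have carriers $1$, $2$ and $12$, all contained in the edge $12$.}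
\label{fig:bulge}
\end{figure}

\subsection{The question and the answer}

A theorem of Stanley states that $h(\Delta')\ge h(\Delta)$ coordinatewise for every Cohen--Macaulay, or even Buchsbaum, complex $\Delta$ and every quasigeometric homology subdivision $\Delta'$ of $\Delta$. The question that we treat, posed in the survey of Athanasiadis~\cite{Ath}, is the following: \emph{can the hypothesis that $\Delta'$ is quasigeometric be dropped?}

The extreme coordinates suggest that it can. Each vertex $j$ of $\Delta$ gives a vertex $\Delta'_{\{j\}}$ of $\Delta'$ with carrier $\{j\}$, so $f_0(\Delta')\ge f_0(\Delta)$. We shall see that $\Delta'$ has the dimension and the Betti numbers of $\Delta$. So~\eqref{eq:hbasic} gives the inequality for $h_0$, $h_1$ and $h_d$, and this settles $d\le2$. The first case with content is $d=3$, where by~\eqref{eq:hbasic} the inequality for $h_2$ says that the subdivision creates at least as many new triangles as new vertices. Example~\ref{ex:bulge} gives a reason for caution. Had we extended the subdivision $\Delta'_R$ to $\Delta$ geometrically, as the cone with apex $d$,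 the $h$-polynomial would be $1+x+\dots+x^{d-2}$; the bulging ball has $1+x$, which is smaller for $d\ge4$. A ball that is not quasigeometric can thus cancel a gain made on its boundary, and one has to show that such cancellations never bring $h(\Delta')$ below $h(\Delta)$.

\begin{theorem}\label{thm:main}
Let $\Delta$ be a $(d-1)$-dimensional Buchsbaum complex over $k$ and let $\Delta'$ be any homology subdivision of $\Delta$ over $k$. Then $h_i(\Delta')\ge h_i(\Delta)$ for $0\le i\le d$, with equality for $i=0$ and $i=d$.
\end{theorem}

So the answer is yes. The hypothesis on $\Delta$, on the other hand, cannot be weakened from Buchsbaum to pure, even for geometric subdivisions.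

\begin{example}\label{ex:pure}
Let $\Sigma$ consist of two disjoint edges, so that $h(\Sigma,x)=(1-x)^2+4x(1-x)+2x^2=1+2x-x^2$. Let $e$ be an edge and $e'$ the edge $e$ divided into two edges, with $h(e',x)=1+x$. The join $\Delta=e*\Sigma$ is pure; it is not Buchsbaum, since the link of $e$ is the disconnected graph $\Sigma$. For the subdivision $\Delta'=e'*\Sigma$ we have $h(\Delta,x)=1+2x-x^2$ and $h(\Delta',x)=1+3x+x^2-x^3$, so $h_3(\Delta')=-1<0=h_3(\Delta)$.
\end{example}

\subsection{A comparison theorem for simplicial maps}

The complex $\Sigma$ of Example~\ref{ex:pure} is Buchsbaum and has $h_2=-1$. So the numbers $h_i$ of a Buchsbaum complex are not dimensions of vector spaces; they become dimensions after a correction by Betti numbers. For a $(d-1)$-dimensional complex $\Gamma$ let $\tilde\beta_j(\Gamma)=\dim_k\tilde H_j(\Gamma)$ and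
\[
b_i(\Gamma)=\binom di\sum_{q\ge0}(-1)^q\tilde\beta_{i-1-q}(\Gamma),\qquad h''_i(\Gamma)=h_i(\Gamma)-b_i(\Gamma).
\]
If $\Gamma$ is Cohen--Macaulay, then $\tilde\beta_j=0$ for $j<d-1$, and $h''_i=h_i$ for $i\le d-1$.

\begin{theorem}\label{thm:compare}
Let $\Delta$ and $\Gamma$ be $(d-1)$-dimensional Buchsbaum complexes over $k$ and let $\varphi:\Gamma\to\Delta$ be a simplicial map. For $G\in\Delta$ let $\Delta_{\not\supseteq G}=\{F\in\Delta:G\not\subseteq F\}$ and $\Gamma_{\not\supseteq G}=\{E\in\Gamma:G\not\subseteq\varphi(E)\}$. Assume that
\begin{equation}\tag{$\star$}\label{eq:star}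
\varphi_*:H_{d-1}(\Gamma,\Gamma_{\not\supseteq G};k)\to H_{d-1}(\Delta,\Delta_{\not\supseteq G};k)\ \text{ is surjective for every nonempty } G\in\Delta.
\end{equation}
Then $h''_i(\Gamma)\ge h''_i(\Delta)$ for $0\le i\le d-1$.
\end{theorem}

The target in~\eqref{eq:star} is the top reduced homology of $\operatorname{link}_\Delta G$; see~\eqref{eq:link}. So~\eqref{eq:star} says that every top-dimensional local cycle of $\Delta$ lifts to $\Gamma$. Some such hypothesis is needed. For the inclusion of the edge $\Gamma=12$ into the boundary $\Delta$ of the triangle $123$, condition~\eqref{eq:star} fails at $G=\{3\}$, and $h''_1(\Gamma)=0<1=h''_1(\Delta)$.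

\begin{corollary}\label{cor:carrier}
Let $\Delta$ and $\Gamma$ be $(d-1)$-dimensional Buchsbaum complexes over $k$, and let $\sigma:\Gamma\to\Delta$ be an inclusion-preserving map with $\sigma^{-1}(\varnothing)=\{\varnothing\}$ such that $\Gamma_F:=\sigma^{-1}(2^F)$ has zero reduced homology over $k$ for each nonempty $F\in\Delta$. Then $h_i(\Gamma)\ge h_i(\Delta)$ for all $i$, and $h_d(\Gamma)=h_d(\Delta)$.
\end{corollary}

Section~\ref{sec:setup} recalls the tools, defines the residue of a facet, and carries out the whole argument for a subdivided edge. Section~\ref{sec:count} realizes $h''_i$ as the dimension of a quotient $A_i/N_i$ of the face ring, and Section~\ref{sec:residue} shows that residues of local cycles span the dual of this quotient. Section~\ref{sec:degen} contains the degeneration and the proof of Theorem~\ref{thm:compare}. Corollary~\ref{cor:carrier} is deduced in Section~\ref{sec:carrier}. To obtain Theorem~\ref{thm:main} from it one must know that $\Delta'$ is Buchsbaum, which is proved in Section~\ref{sec:subdiv}.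

\section{Face rings, residues and the smallest case}\label{sec:setup}

\subsection{Chains, links and stars}

We write $\tilde C_*(\Gamma)$ for the augmented oriented chain complex and $C_{d-1}(\Gamma)$ for its top term. Each face carries a fixed orientation, $\varepsilon(E,T)=\pm1$ is the coefficient of $T$ in $\partial E$, the coefficient of a face $T$ in a chain $c$ is $c_T$, and $\operatorname{supp}c$ is the set of faces with $c_T\neq0$. A simplicial map $\varphi$ induces the chain map $\varphi_\#$ that sends an oriented face $(v_0,\dots,v_n)$ to $(\varphi(v_0),\dots,\varphi(v_n))$ if these vertices are distinct and to $0$ otherwise. Betti numbers, and with them the Cohen--Macaulay and Buchsbaum properties and the numbers $h''_i$, do not change under extension of the field.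

For a complex $\Sigma$ and a set $X$ let $C_X(\Sigma)$ be the quotient of $\tilde C_*(\Sigma)$ by the span of the faces that do not contain $X$. It is zero if $X\notin\Sigma$. If $X\in\Sigma$, orient each face $H\supseteq X$ by listing $H\setminus X$ first and then $X$ in a fixed order. The map $H\mapsto H\setminus X$ then identifies $C_X(\Sigma)$ with the shifted augmented chain complex of the link, and
\begin{equation}\label{eq:link}
H_j(C_X(\Sigma))\cong\tilde H_{j-|X|}(\operatorname{link}_\Sigma X).
\end{equation}
For $\varnothing\ne G\in\Delta$ the complex $C_G(\Delta)$ is the relative chain complex of $(\Delta,\Delta_{\not\supseteq G})$. We call a chain $c\in C_{d-1}(\Delta)$ a \emph{cycle at $G$} if no face in $\operatorname{supp}\partial c$ contains $G$; these are the relative cycles of top dimension.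

\begin{lemma}\label{lem:pure}
A Cohen--Macaulay complex is pure and strongly connected: any two facets are joined by a sequence of facets in which consecutive ones share a face of codimension one.
\end{lemma}

\begin{proof}
We use induction on the dimension $n$. For $n=-1$ there is one facet, and for $n=0$ the facets are the vertices, any two of which share $\varnothing$. Let $n\ge1$. Then $\tilde H_0=0$, so the complex is connected. A link in a link is a link, so the link of a vertex is Cohen--Macaulay of smaller dimension, and by induction it is pure and strongly connected. Hence two facets with a common vertex have the same size and are joined by a sequence as required. For arbitrary facets $F,F'$ choose an edge path $v_0,\dots,v_r$ with $v_0\in F$ and $v_r\in F'$, and facets $E_a\supseteq\{v_{a-1},v_a\}$. Consecutive members of $F,E_1,\dots,E_r,F'$ have a common vertex.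
\end{proof}

The \emph{star} of a face $F$ is the subcomplex $\operatorname{st}F=\{H:H\cup F\in\Gamma\}$. The Buchsbaum property enters the algebra only through the next lemma.

\begin{lemma}\label{lem:star}
If $\Gamma$ is Buchsbaum of dimension $d-1$ and $\varnothing\ne F\in\Gamma$, then $\operatorname{st}F$ is Cohen--Macaulay and pure of dimension $d-1$.
\end{lemma}

\begin{proof}
The facets of $\operatorname{st}F$ are the facets of $\Gamma$ that contain $F$, which gives purity. Let $G\in\operatorname{st}F$. If $F\not\subseteq G$, then $\operatorname{link}_{\operatorname{st}F}G$ is a cone with apex any vertex of $F\setminus G$, and it has zero reduced homology. If $F\subseteq G$, then $G\ne\varnothing$ and $\operatorname{link}_{\operatorname{st}F}G=\operatorname{link}_\Gamma G$, which has no homology below its dimension.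
\end{proof}

\subsection{Face rings and parameters}\label{sub:face}

Let $K\supseteq k$ be a field and $\Gamma$ a pure $(d-1)$-dimensional complex with vertex set $V$. The \emph{face ring} $K[\Gamma]$ is the quotient of the polynomial ring $K[x_V]=K[x_v:v\in V]$ by the span of the monomials whose support is not a face. Besides the standard grading it has a \emph{fine} grading, whose nonzero pieces are the lines spanned by the monomials supported on faces. Counting monomials by their support gives
\begin{equation}\label{eq:hilb}
\operatorname{Hilb}(K[\Gamma],x)=\sum_{i}\frac{f_{i-1}(\Gamma)\,x^i}{(1-x)^i}=\frac{h(\Gamma,x)}{(1-x)^d}.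
\end{equation}
For a subcomplex $\Sigma$ there is a restriction map $K[\Gamma]\to K[\Sigma]$ that kills the monomials not supported on faces of $\Sigma$. For a face $E$ we write $g|_E\in K[x_E]$ for the restriction of $g$, obtained by setting $x_u=0$ for $u\notin E$.

A family of vectors $P_v\in K^d$, $v\in V$, is \emph{admissible} if $(P_v)_{v\in E}$ is a basis of $K^d$ for every facet $E$. Given such a family, put
\[
\theta_j=\sum_{v\in V}P_{v,j}\,x_v\quad(1\le j\le d),\qquad \Theta=(\theta_1,\dots,\theta_d),
\]
and let $S=K[y_1,\dots,y_d]$ act on $K[x_V]$-modules through $y_j\mapsto\theta_j$. For a facet $E$ the forms $\theta_j|_E$ are a basis of the linear forms of $K[x_E]$, so $S\to K[x_E]$ is an isomorphism. As $K[\Gamma]$ embeds in $\bigoplus_EK[x_E]$, it is a finitely generated $S$-module; that is, $\Theta$ is a linear system of parameters. The quotient $A(\Gamma)=K[\Gamma]/\Theta K[\Gamma]$ is a finite-dimensional graded algebra. The same vectors are admissible for every star, and we put $A(\operatorname{st}F)=K[\operatorname{st}F]/\Theta K[\operatorname{st}F]$.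

By Reisner's theorem, the face ring of a Cohen--Macaulay complex $\Sigma$ is a Cohen--Macaulay ring. In such a ring a homogeneous system of parameters is a regular sequence. Therefore $K[\Sigma]$ is a free $S$-module, and homogeneous lifts of a homogeneous basis of $A(\Sigma)$ form an $S$-basis. Comparing Hilbert series by~\eqref{eq:hilb} gives
\begin{equation}\label{eq:free}
K[\Sigma]\cong\bigoplus_iS(-i)^{h_i(\Sigma)},\qquad\dim_KA_i(\Sigma)=h_i(\Sigma)\qquad(\Sigma\text{ Cohen--Macaulay}).
\end{equation}

\subsection{The difficulty}

In view of~\eqref{eq:free} one would like to prove Theorem~\ref{thm:main} by an injection $A(\Delta)\to A(\Delta')$. The natural maps of face rings have the form $x_j\mapsto\sum_va_{v,j}x_v$, where $v$ runs over the vertices of $\Delta'$ whose carrier contains $j$. Such a map takes the forms defined by vectors $p_j$ on $\Delta$ to the forms defined by $P_v=\sum_{j\in\sigma(v)}a_{v,j}p_j$ on $\Delta'$. If $E$ and $F$ violate the quasigeometric condition, the $|E|$ vectors $P_v$, $v\in E$, lie in the span of the $|F|<|E|$ vectors $p_j$, $j\in F$. So the family $(P_v)$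 is not admissible, whatever the weights $a_{v,j}$, and this route to a map $A(\Delta)\to A(\Delta')$ is closed.

We give up the map and keep only the inequality of dimensions. We take the crudest pullback, along a simplicial map $\varphi$ with $\varphi(v)\in\sigma(v)$, and perturb the vectors $p_{\varphi(v)}$ by a small parameter $t$ to make them admissible. To show that elements of $A(\Delta')$ are linearly independent we pair them with linear functionals and let $t\to0$. For this we need functionals that are explicit in the vectors $P_v$ and that are indexed by objects which lift from $\Delta$ to $\Delta'$. Chains lift, so we look for functionals that are sums over facets.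

\subsection{The residue of a facet}\label{sub:res}

Let $(P_v)$ be admissible for $\Gamma$ and let $y=(y_1,\dots,y_d)\in S^d$. For an oriented facet $E$ put $[E]=\det(P_v)_{v\in E}$, and let $\lambda^E_v\in S_1$, $v\in E$, be the coordinates of $y$ in the basis $(P_v)_{v\in E}$:
\[
y=\sum_{v\in E}\lambda^E_v\,P_v .
\]
The $j$-th coordinate of this equation says $\theta_j|_E(\lambda^E)=y_j$, so the substitution $x_v\mapsto\lambda^E_v$ is the inverse of the isomorphism $S\to K[x_E]$. For $g\in K[\Gamma]$ and a chain $c=\sum_Ec_EE\in C_{d-1}(\Gamma;K)$ define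
\[
\rho_E(g)=\frac{g|_E(\lambda^E)}{[E]\prod_{v\in E}\lambda^E_v}\in\operatorname{Frac}(S),\qquad\rho_c(g)=\sum_Ec_E\,\rho_E(g).
\]
Reversing the orientation of $E$ changes the sign of $[E]$, so $\rho_c$ is well defined and linear in $c$. We also apply $\rho_c$ to polynomials, through their images in $K[\Gamma]$. The map $\rho_c$ is $S$-linear,
\begin{equation}\label{eq:Slinear}
\rho_c(\theta_jg)=y_j\,\rho_c(g),
\end{equation}
and it lowers degrees by $d$. The denominator is chosen so that the poles of $\rho_c$ record the boundary of $c$. For $d=1$, for instance, $\lambda^v_v=y/P_v$ and $\rho_c(1)=(\sum_vc_v)/y$, which is a polynomial exactly when $\partial c=0$. In general, Lemma~\ref{lem:poly} shows that for a cycle $c$ the map $\rho_c$ takes values in $S$. It then sends $K[\Gamma]_d$ to $K$ and $K[\Gamma]_{d-1}$ to $0$, so by~\eqref{eq:Slinear} it is a linear functional on $A_d(\Gamma)$.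

\subsection{The smallest case: a subdivided edge}\label{sub:example}

Let $d=2$, let $\Delta$ be the boundary of the triangle $123$, and let $\Gamma$ be the quadrilateral obtained by putting a vertex $u$ on the edge $12$. We show by the method of this paper that $\dim A_1(\Gamma)\ge\dim A_1(\Delta)=1$. The inequality is evident, but each feature of the general proof appears. Write $[a,b]$ for the determinant of two vectors. On an oriented edge $(a,b)$ Cramer's rule gives $\lambda_a=[y,P_b]/[P_a,P_b]$ and $\lambda_b=[P_a,y]/[P_a,P_b]$.

\emph{A functional on $A_1(\Delta)$.} Take generic vectors $p_1,p_2,p_3$, the cycle $c=(1,2)+(2,3)+(3,1)$, and $\psi(f)=\rho_c(x_1f)$ for $f$ of degree one. The edge $(2,3)$ does not contribute, and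
\[
\psi(x_1)=\frac{[y,p_2]}{[p_1,p_2][p_1,y]}-\frac{[p_3,y]}{[p_3,p_1][p_1,y]}=\frac{[y,p_2][p_3,p_1]-[p_3,y][p_1,p_2]}{[p_1,p_2][p_3,p_1][p_1,y]}.
\]
The numerator is linear in $y$ and vanishes at $y=p_1$, so it is a multiple of $[p_1,y]$; evaluation at $y=p_2$ shows that the multiple is $[p_2,p_3]$. The two poles along the line through $p_1$ cancel, and $\psi(x_1)=[p_2,p_3]/([p_1,p_2][p_3,p_1])\ne0$.

\emph{The lift.} Let $\varphi:\Gamma\to\Delta$ fix $1,2,3$ and send $u$ to $1$. The pullback of $x_1$ is $x_1+x_u$, and $c$ lifts to the cycle $c'=(1,u)+(u,2)+(2,3)+(3,1)$ with $\varphi_\#c'=c$. The pulled-back vector $P_u=p_1$ is not allowed, because the edge $(1,u)$ would have determinant zero. Put $P_u=p_1+tq$ with $q$ generic, and $\psi'(f)=\rho_{c'}((x_1+x_u)f)$, a functional on $A_1(\Gamma)$. Then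
\[
\psi'(x_1+x_u)=\rho_{(1,u)}\bigl((x_1+x_u)^2\bigr)+\frac{[y,p_2]}{[P_u,p_2][P_u,y]}-\frac{[p_3,y]}{[p_3,p_1][p_1,y]}.
\]
As $t\to0$ the last two terms tend to the two terms of $\psi(x_1)$.

\emph{The collapsed edge.} On $(1,u)$ the determinant $[p_1,P_u]=t[p_1,q]$ tends to zero, which threatens a pole in $t$. But the coordinates
\[
\lambda_1=\frac{[y,P_u]}{t[p_1,q]},\qquad\lambda_u=\frac{[p_1,y]}{t[p_1,q]}
\]
both have order $t^{-1}$ and stand in the denominator, while the numerator sees only their sum $\lambda_1+\lambda_u=[y,q]/[p_1,q]$, in which the poles cancel. Hence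
\[
\rho_{(1,u)}\bigl((x_1+x_u)^2\bigr)=\frac{t\,[y,q]^2}{[p_1,q]\,[y,P_u]\,[p_1,y]}\longrightarrow0 .
\]
So $\psi'(x_1+x_u)\to\psi(x_1)\neq0$, the element $\psi'(x_1+x_u)$ of the field of rational functions in $t$ is nonzero, and $x_1+x_u\ne0$ in $A_1(\Gamma)$.

The general proof needs three things: a quotient of $A_i$ of dimension $h''_i$, enough functionals of the form $f\mapsto\rho_c(mf)$ to span its dual, and the vanishing of the collapsed facets in the limit.

\section{The numbers $h''_i$ as dimensions}\label{sec:count}

In this section and the next, $\Gamma$ is a $(d-1)$-dimensional Buchsbaum complex with an admissible family $(P_v)$ over a field $K\supseteq k$. The ring $K[\Gamma]$ need not be free over $S$, but the rings of the stars are, by Lemma~\ref{lem:star}. We therefore discard the part of $A(\Gamma)$ that no vertex star sees: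
\[
N_i(\Gamma)=\ker\Bigl(A_i(\Gamma)\to\bigoplus_{v\in V}A_i(\operatorname{st}v)\Bigr).
\]
For two disjoint edges, $\dim A_1=4-2=2$, and every star is an edge, with $A_1(\operatorname{st}v)=0$. So $A_1/N_1=0$, in agreement with $h''_1=h_1-\binom21\tilde\beta_0=2-2=0$.

\begin{lemma}\label{lem:count}
$\dim_KA_i(\Gamma)/N_i(\Gamma)=h''_i(\Gamma)$ for $0\le i\le d$.
\end{lemma}

Recall the Koszul complex $M\otimes\Lambda^\bullet$ of a graded $S$-module $M$. Here $\Lambda^q=\Lambda^qK^d$ has internal degree $q$, and the differential sends $m\otimes e_{j_1}\wedge\dots\wedge e_{j_q}$ to $\sum_a(-1)^{a-1}\theta_{j_a}m\otimes e_{j_1}\wedge\dots\widehat{e_{j_a}}\dots\wedge e_{j_q}$, preserving the internal degree. Its homology $H_q(\Theta;M)$ is $M/\Theta M$ for $q=0$ and vanishes for $q\ge1$ if $M$ is free. We also use that a bounded double complex with exact rows, or with exact columns, has an exact total complex.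

\begin{proof}
The Euler characteristic of the Koszul complex of $K[\Gamma]$ in internal degree $i$ is the coefficient of $x^i$ in $(1-x)^d\operatorname{Hilb}(K[\Gamma],x)$. By~\eqref{eq:hilb},
\begin{equation}\label{eq:euler}
h_i=\dim A_i+\sum_{q\ge1}(-1)^q\dim H_q(\Theta;K[\Gamma])_i .
\end{equation}
To compute the higher Koszul homology and $N_i$ together, we extend $K[\Gamma]$ to a complex whose other terms are free.

Let $\mathcal K^j=\bigoplus_{|F|=j}K[\operatorname{st}F]$ for $0\le j\le d$, so that $\mathcal K^0=K[\Gamma]$, with maps $\mathcal K^j\to\mathcal K^{j+1}$ whose components are $\varepsilon(F\cup v,F)$ times the restriction $K[\operatorname{st}F]\to K[\operatorname{st}(F\cup v)]$. Consider the fine degree of a monomial with support $G\in\Gamma$. The monomial is nonzero in $K[\operatorname{st}F]$ exactly when $F\cup G\in\Gamma$, that is, when $F\in\operatorname{st}G$. So in this degree $\mathcal K$ is the augmented cochain complex of $\operatorname{st}G$, with the faces of size $j$ in position $j$. For $G\ne\varnothing$ the star is a cone, and the complex is exact. Thus the part $\mathcal K_{>0}$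 of positive degree is an exact subcomplex of $S$-modules, and $\mathcal K_0=\mathcal K/\mathcal K_{>0}$ is the augmented cochain complex of $\Gamma$, with $H^j(\mathcal K_0)=\tilde H^{j-1}(\Gamma;K)$. Let $T$ be the total complex of $\mathcal K^j\otimes\Lambda^q$, graded by $n=j-q$. We compute its cohomology twice.

First, $\mathcal K_{>0}\otimes\Lambda^\bullet$ has exact rows, so $T$ has the cohomology of the total complex of $\mathcal K_0\otimes\Lambda^\bullet$. There the $\theta_j$ act by zero, so the Koszul differential vanishes, and internal degree $i$ forces $q=i$. Hence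
\[
\dim H^n(T)_i=\binom di\tilde\beta_{n+i-1}.
\]

Second, let $T'\subseteq T$ be the subcomplex formed by the terms with $j\ge1$. The quotient $T/T'$ is the Koszul complex of $K[\Gamma]$, with $\Lambda^q$ in degree $-q$. For $j\ge1$ the module $\mathcal K^j$ is free over $S$ by Lemma~\ref{lem:star} and~\eqref{eq:free}, so the column $\mathcal K^j\otimes\Lambda^\bullet$ is a resolution of $\mathcal K^j/\Theta\mathcal K^j$. Consequently $T'$ has the cohomology of the complex
\[
\bigoplus_{v}A(\operatorname{st}v)\to\bigoplus_{|F|=2}A(\operatorname{st}F)\to\cdots,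
\]
which starts in degree $1$. So $H^n(T')=0$ for $n\le0$, and $H^1(T')\subseteq\bigoplus_vA(\operatorname{st}v)$. The long exact sequence gives $H^{-q}(T)\cong H_q(\Theta;K[\Gamma])$ for $q\ge1$, and it identifies $H^0(T)$ with the kernel of the connecting map $A(\Gamma)\to H^1(T')$. This map is induced by $\mathcal K^0\to\mathcal K^1$, the restriction to the vertex stars, so its kernel is $N(\Gamma)$.

Comparing the two computations, we obtain
\[
\dim N_i=\binom di\tilde\beta_{i-1},\qquad\dim H_q(\Theta;K[\Gamma])_i=\binom di\tilde\beta_{i-1-q}\quad(q\ge1).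
\]
In the sum defining $b_i$, the term $q=0$ is $\dim N_i$ and the others form the sum in~\eqref{eq:euler}. Hence $h_i=\dim A_i+b_i-\dim N_i$.
\end{proof}

\section{Residues of local cycles}\label{sec:residue}

\subsection{Cancellation of poles}

\begin{lemma}\label{lem:poly}
Let $c\in C_{d-1}(\Gamma;K)$ and $g\in K[\Gamma]$, and suppose that $g|_T=0$ for every $T\in\operatorname{supp}\partial c$. Then $\rho_c(g)\in S$. If $g$ is homogeneous of degree $e$, then $\rho_c(g)$ is homogeneous of degree $e-d$; it lies in $K$ if $e=d$ and is $0$ if $e<d$.
\end{lemma}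

\begin{proof}
For a face $T$ with $|T|=d-1$ let $D_T=\det(y,P_T)\in S_1$, where $P_T$ stands for the vectors $P_w$, $w\in T$, in the order given by the orientation of $T$. It is a nonzero linear form, and $H_T=\{D_T=0\}$ is the hyperplane spanned by $P_T$. Let $\lambda^T_w$, $w\in T$, be the coordinate forms on $H_T$ for the basis $P_T$, and put
\[
R_T(g)=\frac{g|_T(\lambda^T)}{\prod_{w\in T}\lambda^T_w},
\]
a rational function on $H_T$. If $E=T\cup v$ is a facet, Cramer's rule gives $[E]\lambda^E_v=\varepsilon(E,T)D_T$: replace $P_v$ by $y$ in $[E]$ and move $y$ to the first place. Therefore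
\[
D_T\,\rho_E(g)=\varepsilon(E,T)\,\frac{g|_E(\lambda^E)}{\prod_{w\in T}\lambda^E_w}.
\]
On $H_T$ the form $\lambda^E_v$ vanishes and $\lambda^E_w$ restricts to $\lambda^T_w\neq0$. So $D_T\rho_E(g)$ lies in the local ring $S_{(D_T)}$ and restricts on $H_T$ to $\varepsilon(E,T)R_T(g)$. The point is that $R_T(g)$ does not depend on $E$.

Let $\ell$ be a nonzero linear form and $H=\{\ell=0\}$. For a facet $E$ the forms $\lambda^E_v$ are linearly independent, so at most one of them is proportional to $\ell$; equivalently, $H=H_T$ for at most one $T=E\setminus v$. If there is none, then $\rho_E(g)\in S_{(\ell)}$ and $\ell\rho_E(g)$ restricts to $0$ on $H$. For $T$ with $H_T=H$ write $D_T=\delta_T\ell$, $\delta_T\in K^\times$. Summing over $E$, we find that $\ell\rho_c(g)\in S_{(\ell)}$ and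
\[
\bigl(\ell\rho_c(g)\bigr)\big|_H=\sum_{T:\,H_T=H}\delta_T^{-1}R_T(g)\sum_{E\supset T}c_E\,\varepsilon(E,T)=\sum_{T:\,H_T=H}\delta_T^{-1}R_T(g)\,(\partial c)_T .
\]
Every term vanishes, because $R_T(g)=0$ whenever $(\partial c)_T\ne0$. Hence $\rho_c(g)\in S_{(\ell)}$ for every $\ell$. Written in lowest terms, $\rho_c(g)$ has a denominator that is a product of linear forms and is divisible by none, so $\rho_c(g)\in S$. The statements on degrees follow since $\rho_c$ lowers degrees by $d$.
\end{proof}

Cycles of $\Gamma$ alone give too few functionals: a ball has no nonzero top-dimensional cycle. Lemma~\ref{lem:poly} allows $c$ to have a boundary, provided that $g$ vanishes on it, and multiplication by a monomial arranges this. For $0\le i\le d-1$ let $\Psi_i(\Gamma)$ be the set of maps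
\[
\psi_{m,c}(f)=\rho_c(mf),\qquad f\in K[\Gamma]_i,
\]
where $m$ is a monomial of degree $d-i\ge1$ whose support $G$ is a face, necessarily nonempty, and $c\in C_{d-1}(\Gamma;K)$ is a cycle at $G$. A face $T\in\operatorname{supp}\partial c$ does not contain $G$, so $m|_T=0$. Lemma~\ref{lem:poly} gives $\psi_{m,c}(f)\in K$, and it gives $\rho_c(mf')=0$ for $\deg f'=i-1$. By~\eqref{eq:Slinear},
\begin{equation}\label{eq:kill}
\rho_c(m\theta_jf')=y_j\,\rho_c(mf')=0\qquad(\deg f'=i-1),
\end{equation}
so $\psi_{m,c}$ is a linear functional on $A_i(\Gamma)$.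

\subsection{Duality}

\begin{lemma}\label{lem:dual}
Let $0\le i\le d-1$.
\begin{enumerate}
\item[(a)] Every $\psi\in\Psi_i(\Gamma)$ vanishes on $N_i(\Gamma)$.
\item[(b)] If $f\in A_i(\Gamma)\setminus N_i(\Gamma)$, then $\psi(f)\ne0$ for some $\psi\in\Psi_i(\Gamma)$.
\end{enumerate}
Hence $\Psi_i(\Gamma)$ spans the dual space of $A_i(\Gamma)/N_i(\Gamma)$.
\end{lemma}

\begin{proof}[Proof of \textup{(a)}]
Let $\psi=\psi_{m,c}$, $G=\operatorname{supp}m$ and $v\in G$; here we use $i\le d-1$. If $f\in K[\Gamma]_i$ represents an element of $N_i(\Gamma)$, then $f=\sum_j\theta_jf_j+r$ with $\deg f_j=i-1$ and with $r$ restricting to $0$ in $K[\operatorname{st}v]$. The first part is killed by~\eqref{eq:kill}. For a facet $E$ we have $(mr)|_E=0$: if $G\not\subseteq E$ then $m|_E=0$, and if $G\subseteq E$ then $v\in E$, so $E\in\operatorname{st}v$ and $r|_E=0$. Thus $\rho_c(mr)=0$.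
\end{proof}

For (b) we work in a vertex star $\Sigma$. Since $K[\Sigma]$ is free over $S$, every functional on $A_i(\Sigma)$ comes from an $S$-linear map $K[\Sigma]\to S$. We show by a count of dimensions that every such map is a sum of residues. Let $\Sigma$ be a Cohen--Macaulay complex of dimension $d-1$ with an admissible family. Put $L_j=\bigoplus_{F\in\Sigma,\,|F|=j}K[x_F]$, with maps $L_j\to L_{j-1}$ whose components are $\varepsilon(F,F')$ times the restriction $K[x_F]\to K[x_{F'}]$, and let
\[
\omega=\ker(L_d\to L_{d-1}).
\]
A monomial $m$ with support $G$ lies in $K[x_F]$ exactly when $F\supseteq G$, so in the fine degree of $m$ the complex $L_\bullet$ is $C_G(\Sigma;K)$, with the faces of size $j$ in position $j$. In particular the elements of $\omega$ in this fine degree are the families $(c_Em)_{E\supseteq G}$ for which $c=\sum_{E\supseteq G}c_EE$ is a cycle at $G$. Thus $\omega$ collects the pairs $(m,c)$ into one graded module. For $w=(w_E)\in\omega$ and $f\in K[\Sigma]$ define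
\[
\rho_w(f)=\sum_E\frac{w_E(\lambda^E)\,f|_E(\lambda^E)}{[E]\prod_{v\in E}\lambda^E_v}.
\]
This is linear in $w$, and it equals $\rho_c(mf)$ for $w=(c_Em)_{E\supseteq G}$.

\begin{lemma}\label{lem:omega}
For every $e$, the map $w\mapsto\rho_w$ is a bijection from $\omega_e$ onto the space of $S$-linear maps $K[\Sigma]\to S$ of degree $e-d$.
\end{lemma}

\begin{proof}
For $w=(c_Em)_{E\supseteq G}$ no face $T\in\operatorname{supp}\partial c$ contains $G$, so $(mf)|_T=0$ and $\rho_w(f)\in S$ by Lemma~\ref{lem:poly}. By linearity and~\eqref{eq:Slinear}, every $w\in\omega_e$ gives an $S$-linear map $\rho_w:K[\Sigma]\to S$ of degree $e-d$. The assignment is injective: the monomial $f=\prod_{v\in E}x_v$ restricts to $0$ on all facets other than $E$, so $\rho_w(f)=w_E(\lambda^E)/[E]$, and this determines $w_E$.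

It remains to compare dimensions. By~\eqref{eq:link}, the homology of $L_\bullet$ at $L_j$ in a fine degree with support $G$ is $\tilde H_{j-1-|G|}(\operatorname{link}_\Sigma G)$. The link has dimension $d-1-|G|$ by purity, so this group vanishes for $j<d$. Hence $0\to\omega\to L_d\to\dots\to L_0\to0$ is exact, and
\[
\operatorname{Hilb}(\omega,z)=(-1)^d\sum_j\frac{(-1)^jf_{j-1}(\Sigma)}{(1-z)^j}.
\]
Substituting $x=1/z$ in~\eqref{eq:hilb} turns $x/(1-x)$ into $-1/(1-z)$ and $(1-x)^{-d}$ into $(-1)^dz^d(1-z)^{-d}$. So the sum over $j$ equals $(-1)^dz^dh(\Sigma,1/z)/(1-z)^d$, and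
\[
\operatorname{Hilb}(\omega,z)=z^d\cdot\frac{\sum_ih_i(\Sigma)z^{-i}}{(1-z)^d}.
\]
By~\eqref{eq:free}, $\operatorname{Hom}_S(K[\Sigma],S)\cong\bigoplus_iS(i)^{h_i(\Sigma)}$, whose Hilbert series is the second factor. So $\omega_e$ and $\operatorname{Hom}_S(K[\Sigma],S)_{e-d}$ have the same finite dimension.
\end{proof}

\begin{proof}[Proof of Lemma~\textup{\ref{lem:dual}(b)}]
There is a vertex $v$ such that the image $\bar f$ of $f$ in $A_i(\Sigma)$ is nonzero, where $\Sigma=\operatorname{st}v$ is Cohen--Macaulay of dimension $d-1$ by Lemma~\ref{lem:star}. Choose a linear functional $\alpha$ on $A_i(\Sigma)$ with $\alpha(\bar f)\ne0$, and regard it as a functional on $K[\Sigma]_i$. Take a homogeneous $S$-basis of $K[\Sigma]$, and let $\beta:K[\Sigma]\to S$ be the $S$-linear map of degree $-i$ with $\beta(b)=\alpha(b)$ for the basis elements $b$ of degree $i$ and $\beta(b)=0$ for the others. The space $K[\Sigma]_i$ is the sum of the spaces $S_{i-\deg b}\,b$. If $\deg b<i$, then $\beta$ vanishes on $S_{i-\deg b}\,b$, and so does $\alpha$, because $S_{i-\deg b}\,b\subseteq\Theta K[\Sigma]$. Hence $\beta=\alpha$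 on $K[\Sigma]_i$.

By Lemma~\ref{lem:omega}, $\beta=\rho_w$ with $w\in\omega_{d-i}$. Since $\rho_w$ is nonzero on a representative of $f$, some fine component $(c_Em)_{E\supseteq G}$ of $w$ has $\rho_c(mf)\ne0$. Here $\deg m=d-i$ and $G\in\Sigma\subseteq\Gamma$. The facets of $\Sigma$ are facets of $\Gamma$, and the boundary of $c$ is the same in both complexes, so $c$ is a cycle at $G$ in $\Gamma$. Thus $\psi_{m,c}\in\Psi_i(\Gamma)$ and $\psi_{m,c}(f)\neq0$. The last assertion of the lemma holds because a set of functionals on a finite-dimensional space with no common nonzero zero spans the dual space.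
\end{proof}

\section{Degeneration and the proof of Theorem~\ref{thm:compare}}\label{sec:degen}

Let $\varphi:\Gamma\to\Delta$ be a simplicial map of $(d-1)$-dimensional Buchsbaum complexes with vertex sets $V'$ and $V$. Let $k_0$ be the field generated over $k$ by independent indeterminates, namely the coordinates of vectors $p_j$ $(j\in V)$ and $q_v$ $(v\in V')$ in $k_0^d$. Let $K=k_0(t)$ and
\[
P_v=p_{\varphi(v)}+t\,q_v\in K^d\qquad(v\in V').
\]
Any $r\le d$ of the vectors $p_j$ are linearly independent over $k_0$, so $(p_j)$ is admissible for $\Delta$ over $k_0$, and residues on $\Delta$ lie in $k_0(y)=k_0(y_1,\dots,y_d)$. Residues on $\Gamma$ will lie in $K(y)$. A single residue $\rho_E(g)$ is a rational function of $y$ even when a sum of residues is constant, so the limit $t\to0$ has to be taken with $y$ among the coefficients. Let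
\[
R=k_0(y)[t]_{(t)},
\]
a discrete valuation ring with fraction field $K(y)$, residue field $R/tR=k_0(y)$ and valuation $\operatorname{val}$, the order in $t$.

\begin{lemma}\label{lem:val}
Let $Y\subseteq V'$.
\begin{enumerate}
\item[(a)] If $|Y|=d$, then $\operatorname{val}\det(P_v)_{v\in Y}=d-|\varphi(Y)|$.
\item[(b)] If $|Y|=d-1$, then $\operatorname{val}\det(y,(P_v)_{v\in Y})=d-1-|\varphi(Y)|$.
\end{enumerate}
In particular $(P_v)$ is admissible for $\Gamma$ over $K$.
\end{lemma}

\begin{proof}
Choose a representative in each fiber of $Y\to\varphi(Y)$. If $v$ is not a representative and $v_0$ represents its fiber, replace $P_v$ by $P_v-P_{v_0}=t(q_v-q_{v_0})$; this does not change the determinant. There are $|Y|-|\varphi(Y)|$ such $v$, so the determinant is $t^{|Y|-|\varphi(Y)|}$ times an element of $R$. The reduction of this element modulo $t$ is, up to sign, the determinant of the vectors $p_j$ for $j\in\varphi(Y)$, the vectors $q_v-q_{v_0}$ for the non-representatives $v$, and, in case (b), the vector $y$. This polynomial in the indeterminates is nonzero, because setting $q_{v_0}=0$ for all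 representatives leaves the determinant of a $d\times d$ matrix of independent indeterminates.
\end{proof}

Let $\varphi^*:k_0[x_V]\to k_0[x_{V'}]$ be the ring homomorphism with $\varphi^*x_j=\sum_{\varphi(v)=j}x_v$. The next lemma is the computation of Section~\ref{sub:example} in general: in the limit, a facet of $\Gamma$ contributes the residue of its image, and nothing if it is collapsed.

\begin{lemma}\label{lem:limit}
For $g\in k_0[x_V]$ and $c'\in C_{d-1}(\Gamma;k_0)$, the residue $\rho_{c'}(\varphi^*g)$ lies in $R$, and its reduction modulo $t$ is $\rho_{\varphi_\#c'}(g)\in k_0(y)$.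
\end{lemma}

\begin{proof}
Both sides are $k_0$-linear in $c'$ and $k_0\subseteq R$, so we may take $c'=E$, an oriented facet. Let $r=|\varphi(E)|$ and $\lambda_v=\lambda^E_v$. Call $v\in E$ \emph{single} if it is alone in its fiber of $E\to\varphi(E)$, and let $n$ be the number of single vertices.

\emph{The denominator.} By Cramer's rule $\lambda_v=\pm\det(y,P_{E\setminus v})/[E]$, so Lemma~\ref{lem:val} gives $\operatorname{val}[E]=d-r$ and $\operatorname{val}\lambda_v=r-1-|\varphi(E\setminus v)|$. Now $|\varphi(E\setminus v)|$ is $r-1$ if $v$ is single and $r$ otherwise, so $\operatorname{val}\lambda_v$ is $0$ if $v$ is single and $-1$ otherwise. Therefore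
\[
\operatorname{val}\Bigl([E]\prod_{v\in E}\lambda_v\Bigr)=(d-r)-(d-n)=n-r .
\]

\emph{The numerator.} Put $s_j=\sum_{v\in E,\,\varphi(v)=j}\lambda_v$ for $j\in V$, so that $s_j=0$ for $j\notin\varphi(E)$. By the definition of $\varphi^*$ we have $(\varphi^*g)|_E(\lambda)=g(s)$. The equation $y=\sum_v\lambda_vP_v$ reads
\[
\sum_{j\in\varphi(E)}s_j\,p_j=y-\sum_{v\in E}(t\lambda_v)\,q_v ,
\]
and the right side lies in $R^d$ since $\operatorname{val}\lambda_v\ge-1$. Complete the $r\le d$ vectors $p_j$, $j\in\varphi(E)$, to a basis of $k_0^d$. The inverse of the resulting matrix has entries in $k_0\subseteq R$, so $s_j\in R$ for all $j$, and $g(s)\in R$.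

\emph{Collapsed facets.} If $r<d$, then $\varphi_\#E=0$. Some one of the $r$ fibers has at least two elements, so $n\le r-1$ and $\operatorname{val}\rho_E(\varphi^*g)\ge r-n\ge1$.

\emph{Other facets.} If $r=d$, then $\varphi$ maps $E$ bijectively onto a facet $F$ of $\Delta$, oriented so that $\varphi_\#E=F$. All vertices are single, so $[E]$ and the $\lambda_v=s_{\varphi(v)}$ are units of $R$. Modulo $t$, the determinant $[E]$ reduces to $[F]$, and $y=\sum\lambda_vP_v$ reduces to $y=\sum\bar\lambda_v\,p_{\varphi(v)}$, so that $\bar\lambda_v=\lambda^F_{\varphi(v)}$. Hence $\rho_E(\varphi^*g)=g(s)/([E]\prod\lambda_v)$ reduces to $\rho_F(g)$.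
\end{proof}

The lemma is special to pulled-back polynomials. In Section~\ref{sub:example}, $\rho_{(1,u)}(x_1x_u)=1/(t[p_1,q])$ has a pole at $t=0$.

\begin{proof}[Proof of Theorem~\ref{thm:compare}]
Fix $0\le i\le d-1$. Form $A(\Delta)$ over $k_0$ with the vectors $p_j$ and $A(\Gamma)$ over $K$ with the vectors $P_v$. Let $n=h''_i(\Delta)=\dim_{k_0}A_i(\Delta)/N_i(\Delta)$, by Lemma~\ref{lem:count}, and let $a_1,\dots,a_n\in k_0[x_V]_i$ represent a basis of this quotient. By Lemma~\ref{lem:dual} there are $\psi_r=\psi_{m_r,c_r}\in\Psi_i(\Delta)$, $1\le r\le n$, that form a basis of the dual space, so $\det(\psi_r(a_s))\ne0$ in $k_0$.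

\emph{Lifting the chains.} Let $G_r=\operatorname{supp}m_r\neq\varnothing$. The chain $c_r$ is a relative cycle of $(\Delta,\Delta_{\not\supseteq G_r})$ over $k_0$. Condition~\eqref{eq:star} persists after tensoring with $k_0$, so the class of $c_r$ is the image of the class of a relative cycle $c'_r\in C_{d-1}(\Gamma;k_0)$ of $(\Gamma,\Gamma_{\not\supseteq G_r})$. There are no boundaries in the top dimension $d-1$, so $\varphi_\#c'_r$ and $c_r$ differ by a chain of $\Delta_{\not\supseteq G_r}$. Explicitly,
\begin{enumerate}
\item[(i)] $G_r\not\subseteq\varphi(T')$ for every $T'\in\operatorname{supp}\partial c'_r$;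
\item[(ii)] $\varphi_\#c'_r-c_r$ is supported on facets of $\Delta$ that do not contain $G_r$.
\end{enumerate}

\emph{The lifted functionals.} Define $\psi'_r(f)=\rho_{c'_r}(\varphi^*(m_r)f)$ for $f\in K[\Gamma]_i$. Every monomial $m'$ that occurs in $\varphi^*(m_r)$ has degree $d-i$ and a support $G'$ with $\varphi(G')=G_r$. If $G'\notin\Gamma$, then $m'=0$ in $K[\Gamma]$. If $G'\in\Gamma$, then $c'_r$ is a cycle at $G'$, for a face $T'\in\operatorname{supp}\partial c'_r$ containing $G'$ would have $G_r\subseteq\varphi(T')$, against (i). So $\psi'_r$ lies in the $K$-span of $\Psi_i(\Gamma)$, and by Lemma~\ref{lem:dual}(a) it is a $K$-valued functional on $A_i(\Gamma)/N_i(\Gamma)$.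

\emph{The limit.} By Lemma~\ref{lem:limit}, $\psi'_r(\varphi^*a_s)=\rho_{c'_r}(\varphi^*(m_ra_s))$ lies in $R$ and reduces modulo $t$ to $\rho_{\varphi_\#c'_r}(m_ra_s)$. Since $m_r|_F=0$ for the facets $F\not\supseteq G_r$, property (ii) shows that this equals $\rho_{c_r}(m_ra_s)=\psi_r(a_s)$. Hence $\det(\psi'_r(\varphi^*a_s))$ has nonzero reduction modulo $t$ and is a nonzero element of $K$. So the classes of $\varphi^*a_1,\dots,\varphi^*a_n$ in $A_i(\Gamma)/N_i(\Gamma)$ are linearly independent over $K$, and Lemma~\ref{lem:count} gives $h''_i(\Gamma)\ge n=h''_i(\Delta)$.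
\end{proof}

The Buchsbaum property of $\Delta$ was used in Lemmas~\ref{lem:count} and~\ref{lem:dual}(b). That of $\Gamma$ was used, beyond purity, only in Lemma~\ref{lem:count}, to identify the dimension of $A_i(\Gamma)/N_i(\Gamma)$.

\section{Acyclic carriers: proof of Corollary~\ref{cor:carrier}}\label{sec:carrier}

A carrier map sends faces to faces but is not a simplicial map. We first produce a simplicial map $\varphi$ subordinate to it, and a chain map $\mu$ in the opposite direction that lifts all chains of $\Delta$ at once. For a subdivision, $\mu$ sends a face $F$ to the fundamental chain of the ball that subdivides $F$.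

\begin{lemma}\label{lem:mu}
Let $\sigma:\Gamma\to\Delta$ be an inclusion-preserving map between simplicial complexes with $\sigma^{-1}(\varnothing)=\{\varnothing\}$, such that $\Gamma_F=\sigma^{-1}(2^F)$ has zero reduced homology for each nonempty $F\in\Delta$. Then there are a simplicial map $\varphi:\Gamma\to\Delta$ and a chain map $\mu:\tilde C_*(\Delta)\to\tilde C_*(\Gamma)$ such that
\begin{enumerate}
\item[(a)] $\varphi(E)\subseteq\sigma(E)$ for all $E\in\Gamma$;
\item[(b)] $\mu_F:=\mu(F)\in\tilde C_{|F|-1}(\Gamma_F)$ for all $F\in\Delta$;
\item[(c)] $\varphi_\#\mu=\operatorname{id}$, and $\mu\varphi_\#$ is chain homotopic to $\operatorname{id}$.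
\end{enumerate}
In particular $\tilde\beta_j(\Gamma)=\tilde\beta_j(\Delta)$ for all $j$.
\end{lemma}

\begin{proof}
Since $\sigma$ preserves inclusions, each $\Gamma_F$ is a subcomplex, and $\Gamma_{F'}\subseteq\Gamma_F$ for $F'\subseteq F$. For each vertex $v$ of $\Gamma$ choose $\varphi(v)$ in the nonempty set $\sigma(\{v\})$. Then $\varphi(E)\subseteq\bigcup_{v\in E}\sigma(\{v\})\subseteq\sigma(E)\in\Delta$, so $\varphi$ is simplicial and (a) holds.

We construct $\mu_F$ by induction on $|F|$, with $\mu_\varnothing=\varnothing$. For $F\ne\varnothing$ the chain $\mu(\partial F)=\sum_{v\in F}\varepsilon(F,F\setminus v)\mu_{F\setminus v}$ lies in $\Gamma_F$, and it is a cycle because $\partial\mu\partial F=\mu\partial\partial F=0$ by induction. As $\Gamma_F$ has zero reduced homology, there is $\mu_F\in\tilde C_{|F|-1}(\Gamma_F)$ with $\partial\mu_F=\mu(\partial F)$. This gives (b).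

By (a), $\varphi$ maps $\Gamma_F$ into $2^F$, so $\varphi_\#\mu_F\in\tilde C_{|F|-1}(2^F)=kF$, say $\varphi_\#\mu_F=\alpha_FF$, with $\alpha_\varnothing=1$. Comparing the coefficients of $F\setminus v$ in $\partial\varphi_\#\mu F=\varphi_\#\mu\partial F$ gives $\alpha_F=\alpha_{F\setminus v}$. Hence all $\alpha_F$ equal $1$, and $\varphi_\#\mu=\operatorname{id}$.

Finally we construct $\eta$ with $\partial\eta+\eta\partial=\operatorname{id}-\mu\varphi_\#$, $\eta(\varnothing)=0$ and $\eta(E)\in\tilde C_{|E|}(\Gamma_{\sigma(E)})$ for $E\neq\varnothing$. The identity holds on $\varnothing$. Let $E\ne\varnothing$, and let $\eta$ be defined on smaller faces. The chain $z=E-\mu\varphi_\#E-\eta\partial E$ lies in $\Gamma_{\sigma(E)}$: the second term does by (a) and (b), and the third because $\sigma(E')\subseteq\sigma(E)$ for $E'\subseteq E$. Moreover $\partial z=(\operatorname{id}-\mu\varphi_\#)\partial E-(\operatorname{id}-\mu\varphi_\#-\eta\partial)\partial E=0$. Since $\sigma(E)\neq\varnothing$, there is $\eta(E)$ in $\Gamma_{\sigma(E)}$ with $\partial\eta(E)=z$.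
\end{proof}

\begin{proof}[Proof of Corollary~\ref{cor:carrier}]
Let $\varphi$ and $\mu$ be as in Lemma~\ref{lem:mu}. We verify~\eqref{eq:star}. Let $\varnothing\neq G\in\Delta$, let $c\in C_{d-1}(\Delta)$ be a cycle at $G$, and put $c'=\mu(c)$, so that $\varphi_\#c'=c$. A face $T'\in\operatorname{supp}\partial c'=\operatorname{supp}\mu(\partial c)$ lies in $\Gamma_T$ for some $T\in\operatorname{supp}\partial c$. Then $\varphi(T')\subseteq T$ and $G\not\subseteq T$, so $T'\in\Gamma_{\not\supseteq G}$. Thus $c'$ is a relative cycle that maps to $c$, and~\eqref{eq:star} holds.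

Theorem~\ref{thm:compare} gives $h''_i(\Gamma)\ge h''_i(\Delta)$ for $i\le d-1$. The two complexes have the same dimension and the same Betti numbers, so $b_i(\Gamma)=b_i(\Delta)$, and $h_i(\Gamma)\ge h_i(\Delta)$ for $i\le d-1$. By~\eqref{eq:hbasic} and the Euler--Poincar\'e formula, $h_d=(-1)^{d-1}\sum_j(-1)^j\tilde\beta_j$ is the same for both.
\end{proof}

\section{Homology subdivisions: proof of Theorem~\ref{thm:main}}\label{sec:subdiv}

Let $\Delta$ be Buchsbaum of dimension $d-1$ and let $\sigma:\Delta'\to\Delta$ be a homology subdivision. We verify the hypotheses of Corollary~\ref{cor:carrier}. All but one are formal consequences of Definition~\ref{def:subdiv}.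

\begin{lemma}\label{lem:formal}
We have $\sigma^{-1}(\varnothing)=\{\varnothing\}$, the map $\sigma$ preserves inclusions, and $\Delta'$ is pure of dimension $d-1$. For $\varnothing\neq G\in\Delta$ the complex $\Delta'_G$ has zero reduced homology and $\partial\Delta'_G=\sigma^{-1}(2^G\setminus\{G\})$.
\end{lemma}

\begin{proof}
Suppose that $E\ne\varnothing$ and $\sigma(E)=\varnothing$. Let $j$ be a vertex of $\Delta$; then $E\in\Delta'_{\{j\}}$. A $0$-dimensional homology ball has $\tilde H_0=0$, so it is a single point, and this point is interior because its link $\{\varnothing\}$ has $\tilde H_{-1}=k$. So $\sigma(E)=\{j\}$ by condition (b), a contradiction. If $E'\subseteq E\neq\varnothing$, then $\Delta'_{\sigma(E)}$ is a subcomplex that contains $E$, hence $E'$, and $\sigma(E')\subseteq\sigma(E)$. Every face $E$ of $\Delta'$ lies in $\Delta'_F$ for a facet $F\supseteq\sigma(E)$ of $\Delta$. This $F$ has $d$ vertices, and $\Delta'_F$ is Cohen--Macaulay of dimension $d-1$, hence pure by Lemma~\ref{lem:pure}. So $E$ lies in a face of dimension $d-1$, and has dimension at most $d-1$. The last two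 statements restate that $\Delta'_G$ is a homology ball whose set of interior faces is $\sigma^{-1}(G)$.
\end{proof}

It remains to show that $\Delta'$ is Buchsbaum; this is the only place where more than the acyclicity of the balls $\Delta'_G$ is needed. We compare the link of a face $E$ with the link of its carrier by means of the chain map $\mu$ of Lemma~\ref{lem:mu}, which exists for $\Gamma=\Delta'$ by Lemma~\ref{lem:formal}. The comparison requires that $\mu_G$ be visible near every face of $\Delta'_G$.

\begin{lemma}\label{lem:full}
For $\varnothing\ne G\in\Delta$, every facet of $\Delta'_G$ has a nonzero coefficient in $\mu_G$.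
\end{lemma}

\begin{proof}
We have $\mu_G\neq0$, since $\varphi_\#\mu_G=G$. If $|G|=1$, then $\Delta'_G$ is a point and we are done. Let $|G|\ge2$. The chain $\partial\mu_G=\sum_{v\in G}\varepsilon(G,G\setminus v)\mu_{G\setminus v}$ is supported in $\partial\Delta'_G$, because $\Delta'_{G\setminus v}\subseteq\partial\Delta'_G$ by Lemma~\ref{lem:formal}. Let $T$ be a face of $\Delta'_G$ with $|T|=|G|-1\ge1$. By purity its link is a nonempty set of points, one for each facet containing $T$, and $\tilde H_0$ of the link is $k$ if $T$ is interior and $0$ if $T\in\partial\Delta'_G$. So $T$ lies in exactly two facets in the first case and in exactly one in the second. If two distinct facets share such a $T$, then $T$ is interior, no other facet contains it, and $(\partial\mu_G)_T=0$ shows that their coefficients in $\mu_G$ agree up to sign. By Lemma~\ref{lem:pure}, $\Delta'_G$ is strongly connected, so all coefficients agree up to sign, and they are nonzero.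
\end{proof}

\begin{lemma}\label{lem:links}
Let $\varnothing\ne E\in\Delta'$ and $F=\sigma(E)$. Then, for all $j$,
\[
\tilde H_{j-|E|}(\operatorname{link}_{\Delta'}E)\cong\tilde H_{j-|F|}(\operatorname{link}_\Delta F).
\]
\end{lemma}

In Figure~\ref{fig:bulge}, for instance, the edge $E=12$ has carrier $F=123$, and for $j=2$ the lemma compares $\tilde H_0$ of the two points $3,u$ with $\tilde H_{-1}(\{\varnothing\})$; both are $k$.

\begin{proof}
By~\eqref{eq:link} it suffices to find a quasi-isomorphism $C_F(\Delta)\to C_E(\Delta')$. A face $H\supseteq E$ has $\sigma(H)\supseteq F$, so for $G\not\supseteq F$ no face of $\Delta'_G$ contains $E$. Since $\mu_G$ is a chain of $\Delta'_G$, the map $\mu$ induces a chain map $\bar\mu:C_F(\Delta)\to C_E(\Delta')$.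

\emph{Filtration by carriers.} Let $\mathcal F_p\subseteq C_F(\Delta)$ be spanned by the faces $G\supseteq F$ with $|G|\le p$, and let $\mathcal F'_p\subseteq C_E(\Delta')$ be spanned by the faces $H\supseteq E$ with $|\sigma(H)|\le p$. These are subcomplexes, since $\sigma$ preserves inclusions. They vanish for $p<|F|$ and are everything for $p=d$, and $\bar\mu(\mathcal F_p)\subseteq\mathcal F'_p$. The quotient $\mathcal F_p/\mathcal F_{p-1}$ is $\bigoplus kG$, over $G\supseteq F$ with $|G|=p$, in degree $p-1$. If $H'\subseteq H$ and $|\sigma(H')|=|\sigma(H)|$, then $\sigma(H')=\sigma(H)$, so $\mathcal F'_p/\mathcal F'_{p-1}$ splits according to the carrier. By Lemma~\ref{lem:formal} the faces with carrier $G$ are those of $\Delta'_G$ not in $\partial\Delta'_G$, and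
\[
\mathcal F'_p/\mathcal F'_{p-1}=\bigoplus_{G\supseteq F,\ |G|=p}Q_G,\qquad Q_G=C_E(\Delta'_G)/C_E(\partial\Delta'_G).
\]

\emph{$Q_G$ has homology $k$ in degree $|G|-1$ and no other homology.} The ball $\Delta'_G$ contains $E$ and is Cohen--Macaulay and pure of dimension $|G|-1$. By~\eqref{eq:link}, the homology of $C_E(\Delta'_G)$ is concentrated in degree $|G|-1$, where it is $k$ if $E$ is interior in $\Delta'_G$ and $0$ otherwise. If $G=F$, then $E$ is interior, so $C_E(\partial\Delta'_F)=0$ and the claim follows. If $G\supsetneq F$, then $E\in\partial\Delta'_G$, so $C_E(\Delta'_G)$ is exact. The boundary $\partial\Delta'_G$ is a homology sphere of dimension $|G|-2$, in particular Cohen--Macaulay and pure, so $C_E(\partial\Delta'_G)$ has homology $k$ in degree $|G|-2$ only. The long exact sequence gives $H_j(Q_G)\cong H_{j-1}(C_E(\partial\Delta'_G))$, and the claim follows.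

\emph{$\bar\mu$ is a quasi-isomorphism on the quotients.} The induced map sends $G$ to the image of $\mu_G$ in $Q_G$, which is a cycle of degree $|G|-1$ because the source has zero differential. Facets of $\Delta'_G$ do not lie in $\partial\Delta'_G$, which has smaller dimension, so this image is the part of $\mu_G$ on the facets of $\Delta'_G$ that contain $E$. Such facets exist, and they have nonzero coefficients by Lemma~\ref{lem:full}, so the cycle is nonzero. As $|G|-1$ is the top degree of $Q_G$, there are no boundaries, and the cycle spans the one-dimensional homology.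

By induction on $p$, the five lemma applied to the long exact sequences of $0\to\mathcal F_{p-1}\to\mathcal F_p\to\mathcal F_p/\mathcal F_{p-1}\to0$ and of its counterpart for $\mathcal F'$ shows that $\bar\mu:\mathcal F_p\to\mathcal F'_p$ is a quasi-isomorphism. The case $p=d$ is the assertion.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:main}]
By Lemma~\ref{lem:formal}, $\Delta'$ is pure of dimension $d-1$. Let $\varnothing\ne E\in\Delta'$ and $F=\sigma(E)\ne\varnothing$. By purity the links of $E$ and $F$ have dimensions $d-1-|E|$ and $d-1-|F|$. Since $\Delta$ is Buchsbaum, $\tilde H_{j-|F|}(\operatorname{link}_\Delta F)=0$ for $j<d-1$, so $\tilde H_{j-|E|}(\operatorname{link}_{\Delta'}E)=0$ for $j<d-1$ by Lemma~\ref{lem:links}. Thus $\Delta'$ is Buchsbaum. Together with Lemma~\ref{lem:formal}, this verifies the hypotheses of Corollary~\ref{cor:carrier}, which gives $h_i(\Delta')\ge h_i(\Delta)$ for all $i$ and $h_d(\Delta')=h_d(\Delta)$. Finally, $h_0=1$ for both complexes.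
\end{proof}

\begin{thebibliography}{1}

\bibitem{Ath}
Christos A. Athanasiadis, \emph{A survey of subdivisions and local $h$-vectors}, arXiv:1403.7144 (2014).

\end{thebibliography}
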